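\title{The boundary of Minkowski sums of a moment curve segment}

\begin{abstract}
Let $\mathcal A_{k,n}\subseteq\mathbb R^k$ be the Minkowski sum of $n$ copies of the moment curve segment $\{(x,x^2,\dots,x^k): -1\le x\le1\}$. We prove, for all $k,n\ge1$, that every boundary point of $\mathcal A_{k,n}$ is such a sum for a tuple of parameters that is unique up to permutation and has at most $k-1$ distinct values other than $\pm1$. The proof works for every $C^1$ curve whose velocity is a Chebyshev system and for arbitrary positive weights. We also determine exactly which tuples map to the boundary, and we show that for $n\ge k+1$ uniqueness of the representation characterizes the boundary. The main tool is the number of sign changes in the difference of two sorted tuples.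
\end{abstract}

\section{Introduction}\label{sec:intro}

For integers $k,n\ge1$ let
\[
\mathcal A_{k,n}=\Big\{\sum_{j=1}^n (t_j,t_j^2,\dots,t_j^k)\ :\ (t_1,\dots,t_n)\in[-1,1]^n\Big\}\subseteq\mathbb R^k .
\]
This is the Minkowski sum of $n$ copies of the moment curve segment $\{(x,x^2,\dots,x^k):-1\le x\le1\}$. Equivalently, it is the set of values taken by the first $k$ power sums $p_i=t_1^i+\dots+t_n^i$ of $n$ numbers in $[-1,1]$.

How much of the tuple $(t_1,\dots,t_n)$ does the point $(p_1,\dots,p_k)$ remember? If $n\le k$, everything except the order: by Newton's identities $p_1,\dots,p_n$ determine the polynomial $\prod_j(x-t_j)$. If $n>k$, there are more unknowns than equations, and one expects a family of tuples of dimension $n-k$ over a typical point. The boundary behaves differently. For $k=1$ the set is the interval $[-n,n]$, and its endpoints come only from $(1,\dots,1)$ and $(-1,\dots,-1)$. In general, a tuple with $k$ distinct values in $(-1,1)$ has $k$ parameters that move freely in both directions and change $(p_1,\dots,p_k)$ in $k$ independent directions, so it cannot represent a boundary point. One is led to guess that boundary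 points are represented by rigid, degenerate tuples. The following statement, with the boundary taken in the Euclidean topology of $\mathbb R^k$, is posed as a conjecture by Bik, Czapli\'nski and Wageringel \cite{BCW}; it is known to hold for $k\le3$.

\begin{quote}
\emph{Every point on the boundary of $\mathcal A_{k,n}$ equals $\sum_{j=1}^n(t_j,t_j^2,\dots,t_j^k)$ for a tuple $(t_1,\dots,t_n)\in[-1,1]^n$ that is unique up to permutation of its entries, and the set $\{t_1,\dots,t_n\}\setminus\{-1,1\}$ has at most $k-1$ elements.}
\end{quote}

We prove this for all $k,n\ge1$. The substance is uniqueness. It compares two tuples that may lie far apart, and since $\mathcal A_{k,n}$ need not be convex (Figure~\ref{fig:plane}), a boundary point cannot be singled out as the maximizer of a linear functional.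

\subsection*{Setting and results}
The proof uses a single property of the moment curve, and we work in the generality that this property allows. Let $a<b$, let $\gamma\colon[a,b]\to\mathbb R^k$ be of class $C^1$, and put
\[
D(x_1,\dots,x_k)=\det\big(\gamma'(x_1),\dots,\gamma'(x_k)\big).
\]
We assume throughout:
\begin{equation}\tag{T}\label{eq:T}
D(x_1,\dots,x_k)>0\quad\text{whenever }a<x_1<\dots<x_k<b .
\end{equation}
By continuity, $D(x_1,\dots,x_k)\ge0$ whenever $a\le x_1\le\dots\le x_k\le b$. Recall that $k$ continuous functions on an interval form a \emph{Chebyshev system} if the determinant of their values at any $k$ distinct points is nonzero. The increasing tuples form a connected set, so this determinant has a constant sign on them. Thus \eqref{eq:T} says that the components of $\gamma'$ form a Chebyshev system on $(a,b)$, with the sign normalized; a reflection of $\mathbb R^k$ achieves the normalization.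

Let $w_1,\dots,w_n>0$ and
\[
\Delta=\{t\in\mathbb R^n: a\le t_1\le\dots\le t_n\le b\},\qquad P(t)=\sum_{j=1}^nw_j\gamma(t_j),\qquad A=P(\Delta).
\]
The weight $w_j$ belongs to the $j$-th position of the sorted tuple, and $A$ is the image of the simplex $\Delta$ only. It is compact. For $t\in\Delta$ let $r(t)$ be the number of distinct values of $t$ in $(a,b)$, that is, the number of elements of $\{t_1,\dots,t_n\}\setminus\{a,b\}$.

\begin{theorem}\label{thm:unique}
Every $c\in\partial A$ equals $P(t)$ for exactly one $t\in\Delta$, and this $t$ satisfies $r(t)\le k-1$.
\end{theorem}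

Take $[a,b]=[-1,1]$, $w_j=1$ and $\gamma(x)=(x,x^2,\dots,x^k)$. Then $D=\det(i\,x_j^{\,i-1})=k!\prod_{i<j}(x_j-x_i)$ is a multiple of the Vandermonde determinant, so \eqref{eq:T} holds. Every tuple can be sorted, so $A=\mathcal A_{k,n}$, and tuples up to permutation correspond bijectively to points of $\Delta$. Hence Theorem~\ref{thm:unique} proves the conjecture for all $k,n\ge1$.

The condition $r(t)\le k-1$ is necessary for $P(t)\in\partial A$ but not sufficient. To state the exact condition, call a value of $t$ \emph{simple} if it lies in $(a,b)$ and occurs exactly once, and \emph{heavy} otherwise, that is, if it equals $a$ or $b$ or occurs at least twice. Two heavy values of $t$ are \emph{consecutive} if no heavy value of $t$ lies strictly between them. Let $E(t)$ be the number of pairs of consecutive heavy values with an even number, possibly zero, of simple values between them. For example, let $a<x_1<\dots<x_5<b$ and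
\begin{equation}\label{eq:example}
t=(a,a,\,x_1,\,x_2,x_2,\,x_3,\,x_4,\,x_5,x_5,x_5,\,b).
\end{equation}
The heavy values are $a,x_2,x_5,b$, with $1$, $2$ and $0$ simple values between consecutive ones, so $r(t)=5$ and $E(t)=2$.

\begin{theorem}\label{thm:classify}
\leavevmode
\begin{enumerate}
\item[(1)] For $t\in\Delta$ we have $P(t)\in\partial A$ if and only if $r(t)+E(t)\le k-1$.
\item[(2)] If $n\ge k+1$, a point $c\in A$ has exactly one preimage in $\Delta$ if and only if $c\in\partial A$. If $n\le k$, then $P$ is injective on $\Delta$.
\item[(3)] $P$ restricts to a homeomorphism $\{t\in\Delta:r(t)+E(t)\le k-1\}\to\partial A$. The bound $k-1$ in Theorem~\ref{thm:unique} is attained whenever $n\ge k-1$.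
\end{enumerate}
\end{theorem}

The numbers $r(t)$ and $E(t)$ depend only on which entries of $t$ coincide with each other or with an endpoint. So whether $P(t)$ lies on the boundary does not depend on $\gamma$ or on the weights.

\begin{remark}\label{rem:hyp}
Neither hypothesis can be dropped. For $k=n=1$, $w_1=1$ and $\gamma(x)=x^2$ on $[-1,1]$, condition \eqref{eq:T} fails; here $A=[0,1]$, the boundary point $1$ has two preimages, and the preimage of $0$ has $r=1>k-1$. For $k=1$, $n=2$, $\gamma(x)=x$ on $[0,1]$ and weights $(1,-1)$ we get $A=[-1,0]$, and the boundary point $0$ equals $P(x,x)$ for every $x$.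
\end{remark}

Section~\ref{sec:plane} treats $k=2$ by hand and extracts the two steps of the uniqueness proof, which are carried out in Sections~\ref{sec:signs} and~\ref{sec:fiber}. Sections~\ref{sec:words} and~\ref{sec:classify} prove Theorem~\ref{thm:classify}.

\section{The rank condition and the planar case}\label{sec:plane}

We use the following consequence of the inverse function theorem: if $U\subseteq\mathbb R^p$ is open, $\Phi\colon U\to\mathbb R^k$ is $C^1$, and the derivative of $\Phi$ at $u\in U$ has rank $k$, then $\Phi(U)$ contains a neighborhood of $\Phi(u)$.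

\begin{lemma}\label{lem:rank}
If $t\in\Delta$ and $r(t)\ge k$, then $P(t)\in\operatorname{int}A$.
\end{lemma}

\begin{proof}
Choose values $y_1<\dots<y_k$ of $t$ in $(a,b)$. For $z$ near $y$ in $\mathbb R^k$, replace every entry of $t$ equal to $y_i$ by $z_i$ and keep all other entries. If $z$ is close enough to $y$, the order of the entries is preserved and the new tuple lies in $\Delta$. Its image under $P$ is a $C^1$ function of $z$ whose derivative at $y$ has the columns $W_i\gamma'(y_i)$, where $W_i>0$ is the sum of the weights $w_j$ with $t_j=y_i$. The determinant is $W_1\cdots W_k\,D(y_1,\dots,y_k)>0$.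
\end{proof}

Now let $k=2$, with the moment curve on $[-1,1]$ and unit weights. Fix $p_1=c\in[-n,n]$. The tuples in $[-1,1]^n$ with sum $c$ form a convex set, so the values of $p_2$ on it fill an interval $[m(c),M(c)]$. By the Cauchy--Schwarz inequality $m(c)=c^2/n$, attained only at $(c/n,\dots,c/n)$. At a maximum at most one entry lies in $(-1,1)$: replacing two such entries $x\le y$ by $x-\eta$ and $y+\eta$ keeps $p_1$ and increases $p_2$ by $2\eta(y-x)+2\eta^2$. So a maximizer has the sorted form $(-1,\dots,-1,x,1,\dots,1)$ with $x\in[-1,1]$ preceded by $i$ entries $-1$, and $c=n-1-2i+x$. This determines the tuple: if $c$ lies in an open interval $(n-2-2i,\,n-2i)$, then $i$ and $x$ are read off, and otherwise all entries are $\pm1$. On $[n-2-2i,\,n-2i]$ we get $M(c)=n-1+(c-n+1+2i)^2$. The functions $m$ and $M$ are continuous and agree at $c=\pm n$, so $\partial\mathcal A_{2,n}$ is the union of their graphs. The boundary tuples are therefore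
\begin{equation}\label{eq:k2}
(x,\dots,x)\qquad\text{and}\qquad(-1,\dots,-1,x,1,\dots,1),\qquad x\in[-1,1],
\end{equation}
and Theorem~\ref{thm:unique} holds in this case.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\filldraw[fill=gray!15,thick]
  plot[domain=-3:3,samples=41] (\x,{(\x)*(\x)/3})
  -- plot[domain=3:1,samples=21] (\x,{2+(\x-2)*(\x-2)})
  -- plot[domain=1:-1,samples=21] (\x,{2+(\x)*(\x)})
  -- plot[domain=-1:-3,samples=21] (\x,{2+(\x+2)*(\x+2)}) -- cycle;
\draw[dashed] plot[domain=-1:1,samples=31] ({2*(\x)-1},{1+2*(\x)*(\x)});
\draw[dashed] plot[domain=-1:1,samples=31] ({2*(\x)+1},{1+2*(\x)*(\x)});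
\fill (0,1.5) circle (1.5pt);
\node[below] at (0,1.35) {$(0,\tfrac32)$};
\end{tikzpicture}
\caption{The set $\mathcal A_{2,3}$ of pairs $(p_1,p_2)$ of power sums of three numbers in $[-1,1]$. The lower arc is the image of the tuples $(x,x,x)$; the upper arcs are the images of $(-1,-1,x)$, $(-1,x,1)$ and $(x,1,1)$. The dashed arcs, the images of $(-1,x,x)$ and $(x,x,1)$, run through the interior and cross at $(0,\frac32)$.}
\label{fig:plane}
\end{figure}

This argument is special to $k=2$. The general method is already visible at one point of $\mathcal A_{2,3}$. The tuples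
\[
t=(-1,\tfrac12,\tfrac12),\qquad s=(-\tfrac12,-\tfrac12,1)
\]
have the same image $(0,\frac32)$. Both have $r=1$, so Lemma~\ref{lem:rank} applies to neither. We want to conclude from the existence of two preimages alone that the point is interior.

\emph{First step: the difference alternates.} The vector $d=s-t=(\frac12,-1,\frac12)$ has $k=2$ sign changes. This is forced. Let $g$ be $+1$ on $(-1,-\frac12)$, $-1$ on $(-\frac12,\frac12)$ and $+1$ on $(\frac12,1)$; it records, with direction, the intervals that the three entries sweep on the way from $t$ to $s$. Then $P(s)-P(t)=\int\gamma' g$, so $P(s)=P(t)$ means that $g$ is orthogonal to $1$ and $x$. A function with this property cannot change sign only once, at $\xi$ say, since then $\int(x-\xi)g\ne0$; nor can it have a constant sign.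

\emph{Second step: alternation gives room.} Because the signs of $d$ alternate, the swept intervals $[-1,-\frac12]$, $[-\frac12,\frac12]$, $[\frac12,1]$ do not overlap. The three entries can therefore move \emph{independently} in their intervals without leaving $\Delta$. At a point $y$ in the interior of this box we have $-1<y_1<y_2<y_3<1$, the derivative of $P$ has the rows $(1,1,1)$ and $2(y_1,y_2,y_3)$, and its kernel is spanned by
\[
(y_3-y_2,\ y_1-y_3,\ y_2-y_1).
\]
The signs $(+,-,+)$ are those of $d$: the fibers of $P$ cross the box in a direction that leads away from the corner $t$ in all three coordinates. The fiber through $t$ is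
\[
y(\theta)=\big(-\cos\theta,\ \cos(\tfrac\pi3+\theta),\ \cos(\tfrac\pi3-\theta)\big),\qquad0\le\theta\le\tfrac\pi3,
\]
since $\cos(\frac\pi3+\theta)+\cos(\frac\pi3-\theta)=\cos\theta$ and $\cos^2(\frac\pi3+\theta)+\cos^2(\frac\pi3-\theta)=1-\frac12\cos2\theta=\frac32-\cos^2\theta$. For $0<\theta<\frac\pi3$ the point $y(\theta)$ has three distinct values in $(-1,1)$, and Lemma~\ref{lem:rank} shows that $(0,\frac32)$ is interior.

The example also shows the difficulty. At the corner $y=t$ the kernel vector is $(0,-\frac32,\frac32)$: it is tangent to a face of the box, and first-order information at $t$ does not tell whether the fiber enters the interior. The general proof approaches the fiber of $t$ by fibers through nearby interior points, and it uses the first step a second time to show that the limit has not ended up in a face.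

\section{Sign changes of the difference of two sorted tuples}\label{sec:signs}

For $d\in\mathbb R^n\setminus\{0\}$ let $S(d)$ be the number of sign changes in the sequence $d_1,\dots,d_n$ after all zeros are deleted. Thus $S(d)\le n-1$, and the nonzero entries form $S(d)+1$ maximal runs of equal sign.

Fix $s\ne t$ in $\Delta$, and put $d=s-t$ and $m=S(d)$. Cut $\{1,\dots,n\}$ just before the first index of each run other than the first. This gives consecutive blocks $B_0<B_1<\dots<B_m$ and signs $\sigma_0,\dots,\sigma_m\in\{\pm1\}$ with $\sigma_{i+1}=-\sigma_i$ such that $\sigma_id_j\ge0$ for $j\in B_i$ and every block contains an index $j$ with $d_j\ne0$. The last nonzero entry of $d$ has the sign $\sigma_m$. Let $J_j\subseteq[a,b]$ be the closed interval with endpoints $t_j$ and $s_j$. Intervals from the same block may overlap. Intervals from different blocks are separated, and this is where the sorting of both tuples enters.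

\begin{lemma}\label{lem:sep}
If $j\in B_i$, $j'\in B_{i'}$ and $i<i'$, then $\max J_j\le\min J_{j'}$.
\end{lemma}

\begin{proof}
Let $i'=i+1$ first. If $\sigma_i=+1$, then $d_j\ge0\ge d_{j'}$, so $\max J_j=s_j\le s_{j'}=\min J_{j'}$. If $\sigma_i=-1$, then $d_j\le0\le d_{j'}$, so $\max J_j=t_j\le t_{j'}=\min J_{j'}$. For $i'>i+1$ pick $j''\in B_{i'-1}$; by induction on $i'-i$ we get $\max J_j\le\min J_{j''}\le\max J_{j''}\le\min J_{j'}$.
\end{proof}

To bring in \eqref{eq:T}, which concerns $\gamma'$, we write $P(s)-P(t)$ as an integral of $\gamma'$. Let
\[
g=\sum_{j=1}^nw_j\operatorname{sgn}(d_j)\,\mathbf 1_{J_j}\quad\text{on }[a,b].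
\]
Away from finitely many points, $g(x)=\sum_{t_j\le x}w_j-\sum_{s_j\le x}w_j$ is the difference of the distribution functions of the two weighted tuples. We have
\begin{equation}\label{eq:g}
\int_a^b\gamma'(x)g(x)\,dx=\sum_{j=1}^nw_j\int_{t_j}^{s_j}\gamma'(x)\,dx=P(s)-P(t).
\end{equation}
Put $\xi_0=a$, $\xi_{m+1}=b$, and $\xi_i=\max_{j\in B_{i-1}}\max J_j$ for $1\le i\le m$. By Lemma~\ref{lem:sep}, $J_j\subseteq[\xi_i,\xi_{i+1}]$ for $j\in B_i$. Each block has an interval $J_j$ of positive length, so $\xi_0<\xi_1<\dots<\xi_{m+1}$, and on $(\xi_i,\xi_{i+1})$ only the indices in $B_i$ contribute to $g$. Since the weights are positive,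
\begin{equation}\label{eq:gsign}
\sigma_ig\ge0\ \text{ on }(\xi_i,\xi_{i+1})\qquad\text{and}\qquad\int_{\xi_i}^{\xi_{i+1}}|g|\,dx>0\qquad(0\le i\le m).
\end{equation}
So $g$ has the same sign pattern as $d$. For the moment curve the first step of Section~\ref{sec:plane} now follows in a line: if $m\le k-1$, then $q(x)=\prod_{i=1}^m(x-\xi_i)$ is a linear combination of the components $1,2x,\dots,kx^{k-1}$ of $\gamma'$ and $\int qg\ne0$, so $P(s)\ne P(t)$. For general $\gamma$ a determinant takes the place of $q$.

For Theorem~\ref{thm:classify} we must also prove that certain points are \emph{not} interior, and for this we need a direction in which motion is constrained. The right choice is a vector $e$ that behaves like the value of $\gamma'$ at a point to the right of all others. Condition \eqref{eq:T} allows $\gamma'(b)=0$, as for $\gamma=\sin$ on $[-\frac\pi2,\frac\pi2]$, so we pass to a limit of directions.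

\begin{lemma}\label{lem:e}
There is a nonzero vector $e\in\mathbb R^k$ such that
\begin{equation}\label{eq:e}
\det\big(\gamma'(x_1),\dots,\gamma'(x_{k-1}),e\big)\ge0\quad\text{whenever }a\le x_1\le\dots\le x_{k-1}\le b .
\end{equation}
\end{lemma}

\begin{proof}
Every $x\in(a,b)$ is one of $k$ increasing points of $(a,b)$, so $\gamma'(x)\ne0$ by \eqref{eq:T}. By compactness of the unit sphere there are points $x^{(\nu)}\uparrow b$ such that $\gamma'(x^{(\nu)})/|\gamma'(x^{(\nu)})|$ converges to a unit vector $e$. If $x_{k-1}<b$, then $D(x_1,\dots,x_{k-1},x^{(\nu)})\ge0$ for large $\nu$; divide by $|\gamma'(x^{(\nu)})|$ and let $\nu\to\infty$. If $x_{k-1}=b$, apply this to the points $\min(x_i,b-\eta)$ and let $\eta\downarrow0$. For $k=1$ the claim reads $e>0$, and $e=1$ because $\gamma'>0$ on $(a,b)$.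
\end{proof}

We fix such a vector $e$; only \eqref{eq:e} and $e\neq0$ are used. For the moment curve one may take $e=(0,\dots,0,1)$, for which the determinant in \eqref{eq:e} equals $(k-1)!\prod_{i<j\le k-1}(x_j-x_i)$. Part (b) of the next lemma then concerns two tuples with the same first $k-1$ power sums.

\begin{lemma}\label{lem:sc}
Let $s\ne t$ in $\Delta$.
\begin{enumerate}
\item[(a)] If $P(s)=P(t)$, then $S(s-t)\ge k$.
\item[(b)] If $P(s)-P(t)=\delta e$ with $\delta\ne0$, then $S(s-t)\ge k-1$; and if $S(s-t)=k-1$, then the last nonzero entry of $s-t$ has the sign of $\delta$.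
\end{enumerate}
\end{lemma}

\begin{proof}
If $m=S(s-t)\ge k$ there is nothing to prove, so let $m\le k-1$. We need exactly $k$ intervals, one for each column of a determinant. Let $K_l=[\xi_l,\xi_{l+1}]$ for $0\le l<m$, and cut $[\xi_m,b]$ into $k-m$ consecutive intervals $K_m,\dots,K_{k-1}$ on which $\int|g|$ has the same positive value; this is possible because $x\mapsto\int_{\xi_m}^x|g|$ is continuous. By \eqref{eq:gsign}, $\kappa_lg\ge0$ in the interior of $K_l$ and $\int_{K_l}|g|>0$, where
\begin{equation}\label{eq:kappa}
(\kappa_0,\dots,\kappa_{k-1})=(\sigma_0,\dots,\sigma_{m-1},\sigma_m,\sigma_m,\dots,\sigma_m).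
\end{equation}
Put $V_l=\int_{K_l}\gamma'g\,dx\in\mathbb R^k$, so that $\sum_lV_l=P(s)-P(t)$ by \eqref{eq:g}. The determinant is linear in each column, so by Fubini's theorem
\[
\det(V_0,\dots,V_{k-1})=\int_{K_0\times\dots\times K_{k-1}}D(x_0,\dots,x_{k-1})\prod_{l=0}^{k-1}g(x_l)\,dx_0\cdots dx_{k-1}.
\]
In the interior of the product we have $a<x_0<\dots<x_{k-1}<b$, so $D>0$ by \eqref{eq:T}. The factor $\prod_lg(x_l)$ is zero or has the sign $\prod_l\kappa_l$, and it is nonzero on a set of positive measure. Hence $\det(V_0,\dots,V_{k-1})$ is nonzero of sign $\prod_l\kappa_l$. In particular the $V_l$ are linearly independent and their sum is not zero, which proves (a).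

Now let $\sum_lV_l=\delta e$ and fix $i$. Adding all other columns to $V_i$ and moving the new column to the last place gives
\[
\det(V_0,\dots,V_{k-1})=\delta\,(-1)^{k-1-i}\det\big((V_l)_{l\ne i},e\big).
\]
The same integral expansion, with \eqref{eq:e} in place of \eqref{eq:T}, shows that $\det((V_l)_{l\ne i},e)$ is zero or has the sign $\prod_{l\ne i}\kappa_l$. It is not zero, because the left side is not. Comparing signs, we find $\kappa_i=\operatorname{sgn}(\delta)(-1)^{k-1-i}$ for every $i$. So the $\kappa_i$ alternate, and by \eqref{eq:kappa} this forces $m=k-1$. Finally $\sigma_m=\kappa_{k-1}=\operatorname{sgn}(\delta)$.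
\end{proof}

\section{Moving along a fiber}\label{sec:fiber}

The second step assumes nothing about $P(s)$; the tuple $s$ serves only to span a box with corner $t$.

\begin{proposition}\label{prop:key}
Let $s\neq t$ in $\Delta$ with $S(s-t)\ge k$. Then $P(t)\in\operatorname{int}A$, and there is $t'\in\Delta$ with $t'\ne t$ and $P(t')=P(t)$.
\end{proposition}

\begin{proof}
We keep the notation $d$, $m\ge k$, $B_i$, $\sigma_i$, $J_j$ of Section~\ref{sec:signs}.

\emph{The box.} Entries in one block may collide if they move independently, so we move each block with a single parameter. We use $k+1$ parameters, the smallest number that leaves a one-dimensional fiber. For $u=(u_0,\dots,u_k)\in[0,1]^{k+1}$ set $u_i=0$ for $i>k$ and define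
\[
h_j(u)=t_j+u_id_j\quad(j\in B_i),\qquad\Phi(u)=P(h(u)).
\]
We claim $h(u)\in\Delta$. Each $h_j(u)$ lies in $J_j\subseteq[a,b]$. For $j<j'$ in the same block $B_i$ we have $h_j(u)=(1-u_i)t_j+u_is_j\le(1-u_i)t_{j'}+u_is_{j'}=h_{j'}(u)$. For $j<j'$ in different blocks, $h_j(u)\le h_{j'}(u)$ by Lemma~\ref{lem:sep}. Thus $\Phi$ maps $[0,1]^{k+1}$ continuously into $A$, and $\Phi(0)=P(t)$.

\emph{The derivative.} On $U=(0,1)^{k+1}$ the map $\Phi$ is $C^1$, and its derivative is the $k\times(k+1)$ matrix with the columns
\[
C_i(u)=\sum_{j\in B_i}w_jd_j\,\gamma'(h_j(u)),\qquad0\le i\le k .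
\]
Let $M_i(u)$ be the minor obtained by deleting $C_i$. By multilinearity,
\[
M_i(u)=\sum\Big(\prod_{l\ne i}w_{j_l}d_{j_l}\Big)\,D\big((h_{j_l}(u))_{l\ne i}\big),
\]
where the sum runs over all choices of one index $j_l\in B_l$ for each $l\in\{0,\dots,k\}\setminus\{i\}$. The arguments of $D$ are weakly increasing, so $D\ge0$, and every summand is zero or has the sign $\prod_{l\ne i}\sigma_l$. Choose all $j_l$ with $d_{j_l}\ne0$. Since $0<u_l<1$, the point $h_{j_l}(u)$ lies in the interior of $J_{j_l}$; by Lemma~\ref{lem:sep} these $k$ points are strictly increasing and lie in $(a,b)$, so this summand is nonzero by \eqref{eq:T}. Hence $M_i(u)\ne0$ for all $u\in U$, and the derivative of $\Phi$ has rank $k$ at every point of $U$.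

The sign of $M_i(u)$ is $\prod_{l\ne i}\sigma_l=\sigma_i\prod_{l=0}^k\sigma_l$, and $\sigma_i=(-1)^i\sigma_0$. So the numbers $(-1)^iM_i(u)$, $0\le i\le k$, all have the same sign; this is where the alternation of the blocks is used. Moreover $\sum_i(-1)^iM_iC_i=0$: place a copy of any row of $(C_0,\dots,C_k)$ on top of the matrix and expand the resulting determinant, which vanishes, along the first row. Therefore $v_i=|M_i|/\sum_l|M_l|$ defines a continuous vector field $v$ on $U$ with
\begin{equation}\label{eq:v}
v_i>0,\qquad\sum_{i=0}^kv_i=1,\qquad\sum_{i=0}^kv_iC_i=0 .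
\end{equation}

\emph{The flow.} We would like to follow $v$ from the corner $u=0$, but $v$ need not be defined there. For $k=3$ and $t=(x,x,y,y)$, for instance, the columns at $u=0$ lie in the span of $\gamma'(x)$ and $\gamma'(y)$, and all minors vanish. So we start near the corner, flow for a time that does not depend on the starting point, and pass to the limit. As $\gamma$ is only $C^1$, the field $v$ is only continuous, and we use Peano's existence theorem: if $v$ is continuous on the cube $\{u:|u_i-u_i^0|\le\rho\text{ for all }i\}$ and $|v_i|\le1$ there, then $u'=v(u)$, $u(0)=u^0$ has a $C^1$ solution on $[0,\rho]$ with values in the cube. Uniqueness of solutions is not needed.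

Let $0<\varepsilon\le\frac1{4(k+1)}$ and $Q_\varepsilon=\{u:u_i\ge\varepsilon\text{ for all }i,\ \sum_iu_i\le\frac34\}$. The cube with $\rho=\varepsilon/2$ around any point of $Q_\varepsilon$ lies in $U$, since $\varepsilon-\rho>0$ and $\frac34+\rho<1$. Let $u\colon[0,T]\to U$ be a solution with $u(0)=(\varepsilon,\dots,\varepsilon)$ and $T\le\frac12$. By \eqref{eq:v} its coordinates increase and $\sum_iu_i(\tau)=(k+1)\varepsilon+\tau\le\frac34$, so $u(T)\in Q_\varepsilon$, and Peano's theorem extends $u$ to $[0,T+\varepsilon/2]$. After finitely many steps we have a solution on $[0,\frac12]$. Along it $\frac{d}{d\tau}\Phi(u(\tau))=\sum_iv_iC_i=0$. So $u^\varepsilon=u(\frac12)$ satisfies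
\[
\Phi(u^\varepsilon)=\Phi(\varepsilon,\dots,\varepsilon),\qquad\sum_iu_i^\varepsilon=(k+1)\varepsilon+\tfrac12 .
\]
Let $\omega\in[0,1]^{k+1}$ be a limit point of $u^\varepsilon$ as $\varepsilon\to0$. By continuity of $\Phi$ on the closed cube, $\Phi(\omega)=\Phi(0)=P(t)$, and $\sum_i\omega_i=\frac12$.

\emph{The limit is not in a face.} Put $t'=h(\omega)\in\Delta$, so $P(t')=P(t)$. The entries of $t'-t$ are $\omega_id_j$ for $j\in B_i$, $i\le k$, and zero on the later blocks. Some $\omega_i$ is positive and $B_i$ contains an index with $d_j\ne0$, so $t'\ne t$. By Lemma~\ref{lem:sc}(a), $S(t'-t)\ge k$. Within a block the nonzero entries of $t'-t$ have one sign, so if some $\omega_i$ were zero, there would be at most $k$ runs and at most $k-1$ sign changes. Hence $\omega_i>0$ for all $i$, and $\omega_i\le\frac12<1$, that is, $\omega\in U$. The derivative of $\Phi$ at $\omega$ has rank $k$, so $\Phi(U)\subseteq A$ contains a neighborhood of $\Phi(\omega)=P(t)$.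
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Since $A$ is compact, $c\in\partial A$ lies in $A$, so $c=P(t)$ for some $t\in\Delta$. If also $c=P(s)$ with $s\in\Delta$, $s\ne t$, then $S(s-t)\ge k$ by Lemma~\ref{lem:sc}(a), and $c\in\operatorname{int}A$ by Proposition~\ref{prop:key}, a contradiction. Finally $r(t)\le k-1$ by Lemma~\ref{lem:rank}.
\end{proof}

\section{The sign patterns available at a tuple}\label{sec:words}

Proposition~\ref{prop:key} and Lemma~\ref{lem:sc}(b) reduce the classification to a combinatorial question: given $t$, which numbers of sign changes and which last signs can $s-t$ have for $s\in\Delta$? Each value of $t$ imposes its own constraint. Entries equal to $a$ can only move up and entries equal to $b$ only down. A simple value can move either way. A repeated value in $(a,b)$ can split, but since $s$ is sorted, the entries that move down come before those that move up.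

We record this in a word $W(t)$ in the letters $+$, $-$, $*$. Read the distinct values of $t$ in increasing order and write
\[
+\ \text{ for the value }a,\qquad *\ \text{ for a simple value},\qquad -+\ \text{ for a heavy value in }(a,b),\qquad -\ \text{ for the value }b .
\]
The letters $+$ and $-$ are called \emph{fixed}; a star may be read as either sign. For $q\ge1$ and a sign $\theta$, an \emph{alternating subsequence of length $q$ ending in $\theta$} is a choice of $q$ letters of the word, in order, such that the $i$-th chosen letter is $*$ or the sign $(-1)^{q-i}\theta$.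

\begin{lemma}\label{lem:word}
Let $t\in\Delta$, $q\ge1$, and let $\theta$ be a sign. There is $s\in\Delta\setminus\{t\}$ such that $S(s-t)=q-1$ and the last nonzero entry of $s-t$ has the sign $\theta$ if and only if $W(t)$ has an alternating subsequence of length $q$ ending in $\theta$.
\end{lemma}

\begin{proof}
Call the set of indices $j$ at which $t_j$ takes a given value a \emph{group}. Groups are intervals of indices.

Let $s$ be given and $d=s-t$. Choose one index from each of the $q$ runs of $d$; the signs of $d$ at these representatives alternate and end in $\theta$. The representatives in one group are consecutive representatives, so their signs alternate. On a group $t_j$ is constant and $s_j$ is nondecreasing, so $d_j$ is nondecreasing and a $+$ is never followed by a $-$. Hence the representatives in a group show the pattern $-$, $+$ or $-+$, or there are none. In the group of $a$ we have $d\ge0$, so only $+$ can occur; in the group of $b$ only $-$; the group of a simple value has one index and shows at most one sign. In each case the pattern is a subsequence of the letters written for that value. Together these give the required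 subsequence of $W(t)$.

Conversely, let an alternating subsequence be given, with each chosen star read as its sign. Define $\zeta\in\{-1,0,1\}^n$ group by group: put $-1$ at the first index if a $-$ is chosen for this value, put $+1$ at the last index if a $+$ is chosen, and put $0$ elsewhere. Both signs are chosen only for a heavy value in $(a,b)$, whose group has at least two indices, so there is no conflict. The nonzero entries of $\zeta$ are exactly the chosen signs, in order. Let $s=t+\eta\zeta$, where $\eta>0$ is less than half the smallest distance between distinct elements of $\{a,b,t_1,\dots,t_n\}$. Then $s$ is sorted within each group because $\zeta$ is nondecreasing there, and across groups by the choice of $\eta$. Its entries lie in $[a,b]$ because $\zeta\ge0$ on the group of $a$ and $\zeta\le0$ on the group of $b$. So $s\in\Delta\setminus\{t\}$ has the required properties.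
\end{proof}

Let $F_+(t)$ and $F_-(t)$ be the maximal lengths of alternating subsequences of $W(t)$ ending in $+$ and in $-$, with the value $0$ if there is none, and let $L(t)=\max(F_+(t),F_-(t))$. By Lemma~\ref{lem:word}, $L(t)-1$ is the maximum of $S(s-t)$ over $s\in\Delta\setminus\{t\}$. For the tuple \eqref{eq:example} the word is
\[
+\ \ *\ \ -+\ \ *\ \ *\ \ -+\ \ - .
\]
Its nine letters cannot all be used, since in $+*-$ the first and third signs differ. Dropping the first $-$ leaves an alternating sequence, so $L=8=r+E+1$. The loss occurs at the pair of heavy values with an odd number of simple values between them, and this is the general rule.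

\begin{lemma}\label{lem:count}
If $t$ has a heavy value, then $F_+(t)\ne F_-(t)$ and $L(t)=r(t)+E(t)+1$. If $t$ has no heavy value, then $F_+(t)=F_-(t)=L(t)=n=r(t)$ and $E(t)=0$.
\end{lemma}

\begin{proof}
Read $W(t)$ letter by letter and follow the values $F_+$, $F_-$ for the part read so far, starting from $F_+=F_-=0$. An alternating subsequence ending in $+$ either avoids the new letter or consists of it preceded by a subsequence that is empty or ends in $-$. So a letter $+$ replaces $F_+$ by $\max(F_+,F_-+1)$ and keeps $F_-$; a letter $-$ replaces $F_-$ by $\max(F_-,F_++1)$ and keeps $F_+$; a star performs both replacements, computed from the old values.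

Before the first fixed letter, $F_+=F_-$ is the number of stars read. If $t$ has no heavy value, the word consists of $n$ stars and the second statement follows. Otherwise the first fixed letter $\varphi$ raises $F_\varphi$ to $F_{-\varphi}+1$. Suppose that at some moment $F_\theta=F_{-\theta}+1$, and call $\theta$ the \emph{state}. The fixed letter $\theta$ changes nothing, since $\max(F_\theta,F_{-\theta}+1)=F_\theta$. The fixed letter $-\theta$ and the star both keep $F_\theta$ and raise $F_{-\theta}$ to $F_\theta+1$, so the maximum grows by $1$ and the state becomes $-\theta$. Thus $|F_+-F_-|=1$ from the first fixed letter on, which gives $F_+(t)\ne F_-(t)$; and after a fixed letter the state is that letter.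

We add up the growth of $\max(F_+,F_-)$ value by value. A simple value contributes $1$. The first heavy value contributes $1$ if it is $a$ or $b$; if it lies in $(a,b)$, its $-$ contributes $1$ and sets the state to $-$, and its $+$ contributes $1$ more. Now take a later heavy value $y$, and let $\mu$ be the number of simple values between $y$ and the preceding heavy value. That value is not $b$, so its last letter is $+$, and the state on arrival at $y$ is $+$ if $\mu$ is even and $-$ if $\mu$ is odd. Also $y\ne a$, so the first letter of $y$ is $-$; it contributes $1$ if $\mu$ is even and $0$ if $\mu$ is odd. If $y\in(a,b)$, the letter $+$ that follows contributes $1$.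

In total, every value in $(a,b)$ contributes $1$, the first heavy value contributes an additional $1$, and a later heavy value contributes an additional $1$ exactly when $\mu$ is even. So $L(t)=r(t)+1+E(t)$.
\end{proof}

\section{The classification of boundary tuples}\label{sec:classify}

If $L(t)\ge k+1$, Proposition~\ref{prop:key} applies. If $L(t)\le k$, we test whether $P(t)$ can be moved both by $+\delta e$ and by $-\delta e$. By Lemma~\ref{lem:sc}(b) this needs alternating subsequences of length $k$ with both endings, and a heavy value makes one of them unavailable.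

\begin{proposition}\label{prop:int}
For $t\in\Delta$ we have $P(t)\in\operatorname{int}A$ if and only if
\begin{enumerate}
\item[(i)] $L(t)\ge k+1$, or
\item[(ii)] $t$ has no heavy value and $n=k$.
\end{enumerate}
\end{proposition}

\begin{proof}
In case (i), Lemma~\ref{lem:word} gives $s\in\Delta\setminus\{t\}$ with $S(s-t)=L(t)-1\ge k$, and Proposition~\ref{prop:key} applies. In case (ii), $r(t)=k$ and Lemma~\ref{lem:rank} applies.

Conversely, let $P(t)\in\operatorname{int}A$ and $L(t)\le k$. For small $\delta>0$ there are $s^+,s^-\in\Delta$ with $P(s^\pm)=P(t)\pm\delta e$, and $s^\pm\ne t$. We have $S(s^\pm-t)\le L(t)-1\le k-1$. By Lemma~\ref{lem:sc}(b), $S(s^\pm-t)=k-1$ and the last nonzero entry of $s^\pm-t$ has the sign $\pm$. By Lemma~\ref{lem:word}, $F_+(t)\ge k$ and $F_-(t)\ge k$, so $F_+(t)=F_-(t)=L(t)=k$. By Lemma~\ref{lem:count}, $t$ has no heavy value and $n=L(t)=k$.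
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classify}]
(1) Since $A$ is closed and $P(t)\in A$, we have $P(t)\in\partial A$ if and only if $P(t)\notin\operatorname{int}A$. It remains to show that the condition ``(i) or (ii)'' of Proposition~\ref{prop:int} is equivalent to $r(t)+E(t)\ge k$. If $t$ has a heavy value, then (ii) fails and (i) reads $r(t)+E(t)+1\ge k+1$ by Lemma~\ref{lem:count}. If $t$ has none, then $L(t)=n=r(t)+E(t)$, and ``(i) or (ii)'' reads $n\ge k$.

(2) If $n\le k$ and $s\ne t$ in $\Delta$, then $S(s-t)\le n-1<k$, so $P(s)\ne P(t)$ by Lemma~\ref{lem:sc}(a). Let $n\ge k+1$. A point of $\partial A$ has exactly one preimage by Theorem~\ref{thm:unique}. If $c=P(t)\in\operatorname{int}A$, then case (ii) of Proposition~\ref{prop:int} is excluded, so $L(t)\ge k+1$. Lemma~\ref{lem:word} gives $s$ with $S(s-t)\ge k$, and Proposition~\ref{prop:key} gives a second preimage of $c$.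

(3) By (1), the set $\{t\in\Delta:r(t)+E(t)\le k-1\}$ is the preimage of the closed set $\partial A$ under $P\colon\Delta\to\mathbb R^k$, hence compact. By Theorem~\ref{thm:unique}, $P$ maps it bijectively onto $\partial A$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. For $n\ge k-1$ let $t$ consist of $n-k+1$ entries equal to $a$ followed by $k-1$ distinct values in $(a,b)$. It has at most one heavy value, so $E(t)=0$, and $r(t)=k-1$. By (1), $P(t)\in\partial A$.
\end{proof}

\begin{remark}
The equivalence in Theorem~\ref{thm:classify}(2) fails for $n=k$: tuples with $k$ distinct values in $(a,b)$ map to interior points by Lemma~\ref{lem:rank}, and these points have a single preimage. For $n<k$ we have $L(t)\le n$ because $S\le n-1$, so $A$ has empty interior by Proposition~\ref{prop:int}.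
\end{remark}

We end by reading off the boundary tuples in low dimension. Write $y^j$ for $j$ consecutive entries equal to $y$.

\begin{example}
Let $k=2$. The condition is $r+E\le1$. If $r=0$, the tuple is $(a^i,b^{n-i})$ and $E\le1$. If $r=1$ with a simple value $x$, the tuple is $(a^i,x,b^{n-1-i})$ and $E=0$. If $r=1$ with a heavy value $x\in(a,b)$, then $E=0$ excludes $a$ and $b$, and the tuple is $(x^n)$. This is the list \eqref{eq:k2}.
\end{example}

\begin{example}
Let $k=3$ and $n\ge2$. Then $P(t)\in\partial A$ if and only if $t$ belongs to one of the families
\[
(a^i,x,y^j),\qquad(x^j,y,b^i),\qquad a\le x\le y\le b,\quad i\ge0,\quad j\ge1,\quad i+j=n-1 .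
\]
For $a<x<y<b$ these tuples have $r=2$, and $E=0$ because two heavy values, if present, are separated by one simple value. The set $\{r+E\le2\}$ is closed by Theorem~\ref{thm:classify}(3), so it contains both families. Conversely, let $r+E\le2$. Suppose $r=2$, with values $x<y$ in $(a,b)$; then $E=0$, so $x$ and $y$ are not both heavy. If $y$ is heavy, $b$ does not occur and $t$ is in the first family; if $x$ is heavy, $a$ does not occur and $t$ is in the second; if both are simple, $a$ and $b$ do not both occur, and $t$ is $(a^{n-2},x,y)$ or $(x,y,b^{n-2})$. Suppose $r\le1$. Then $t=(a^i,z^\mu,b^l)$ with $z\in(a,b)$ and $\mu\ge0$, and $E\le1$ excludes exactly the case $i,l\ge1$, $\mu\ge2$; for $\mu=0$ there is no restriction. If $l=0$, then $t$ is in the first family with $y=t_n$ and $x=a$ or $x=y$. If $i=0$, then $t$ is in the second family with $x=t_1$ and $y=b$ or $y=x$. If $i,l\ge1$ and $\mu\le1$, then $t$ is in the first family with $y=b$.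
\end{example}

\begin{thebibliography}{1}

\bibitem{BCW}
Arthur Bik, Adam Czapli\'nski, Markus Wageringel,
\emph{Semi-algebraic properties of Minkowski sums of a twisted cubic segment},
arXiv:1905.05983 (2019).

\end{thebibliography}
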